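
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[lemma]{Example}
\theoremstyle{remark}
\newtheorem{remark}[lemma]{Remark}

\title{Fatou components of postcritically finite endomorphisms of the projective plane}


\begin{abstract}
We show that every Fatou component of a postcritically finite holomorphic endomorphism of $\mathbb P^2$ of degree at least $2$ is diffeomorphic to $\mathbb R^4$. In particular the Fatou set has trivial homology, which answers a question of Hruska and Roeder. The topological half of the proof is semi-local: if the postcritical set lies, near an attracting periodic point $p$, in an analytic subset of dimension at most $1$, then the squared distance to $p$ in suitable coordinates, pulled back by an iterate, has no critical points off the fiber of $p$, and a gradient flow shows that the basin components are cells. The dynamical half shows that, for a postcritically finite map, every Fatou component is eventually mapped into the basin of a periodic point whose return map has nilpotent derivative.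
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question and the answer}

Let $f:\mathbb P^2\to\mathbb P^2$ be a holomorphic endomorphism of degree $d\ge2$, given in homogeneous coordinates by three homogeneous polynomials of degree $d$ without common zero other than the origin. Its \emph{Fatou set} $U(f)$ is the set of points having a neighborhood on which the iterates $\{f^n\}_{n\ge1}$ form a normal family; its connected components are the \emph{Fatou components}. Equivalently, $U(f)$ is the complement of the support of the Green's current $T$ of $f$, a dynamically defined closed positive $(1,1)$ current. Let $C(f)$ be the critical locus of $f$. The map $f$ is \emph{postcritically finite} (PCF) if its \emph{postcritical set}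
\[
PC(f)=\bigcup_{n\ge1}f^n(C(f))
\]
is an algebraic subvariety of $\mathbb P^2$. The following question, from \cite{HR}, is whether in the postcritically finite case the complement of the support of $T$ can carry homology at all.

\begin{quote}
\emph{Does the Fatou set of a PCF endomorphism of $\mathbb P^2$ always have trivial homology, that is, $H_k(U(f);\mathbb Z)=0$ for all $k\ge1$?}
\end{quote}

The answer is yes.

\begin{theorem}\label{thm:main}
Let $f:\mathbb P^2\to\mathbb P^2$ be PCF of degree $d\ge2$. Then every connected component of $U(f)$ is diffeomorphic to $\mathbb R^4$. In particular $H_k(U(f);\mathbb Z)=0$ for all $k\ge1$ (vacuously if $U(f)=\emptyset$).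
\end{theorem}

A simple example is the power map $[x:y:z]\mapsto[x^d:y^d:z^d]$. Its postcritical set is the union of the three coordinate lines. Its Fatou set is the set of points at which exactly one coordinate has maximal modulus; where two or more coordinates tie for the maximum, there are points arbitrarily close by that converge to different vertices of the coordinate triangle. The three Fatou components are bidiscs centered at the three singular points of $PC(f)$. In general too, Fatou components have centers, and these are governed by the singular points of $PC(f)$. Here the \emph{basin} of a cycle is the set of points whose orbits converge to it.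

\begin{theorem}\label{thm:structure}
Let $f$ be PCF of degree $d\ge2$, let $A=PC(f)$, and let $P$ be the set of periodic points in $U(f)$.
\begin{enumerate}
\item[(1)] $P$ is a finite subset of $\mathrm{Sing}(A)$. If $p\in P$ and $f^N(p)=p$ with $N\ge1$, then $Df^N(p)$ is nilpotent. Every Fatou component is eventually mapped into the basin of a cycle in $P$.
\item[(2)] Each Fatou component $\Omega$ contains exactly one point $c(\Omega)$ of $\bigcup_{n\ge0}f^{-n}(P)$.
\item[(3)] For every Fatou component $\Omega$, the image $f(\Omega)$ is a Fatou component, $f:\Omega\to f(\Omega)$ is proper, $f(c(\Omega))=c(f(\Omega))$, and the degree of $f:\Omega\to f(\Omega)$ is the local degree of $f$ at $c(\Omega)$.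
\end{enumerate}
\end{theorem}

The topological part of the argument needs no global finiteness. The \emph{multipliers} of a periodic point $p$ of exact period $\ell$ are the eigenvalues of $Df^\ell(p)$.

\begin{theorem}\label{thm:semilocal}
Let $f$ be any holomorphic endomorphism of $\mathbb P^2$ of degree at least $2$, and let $p$ be an attracting periodic point (both multipliers have modulus $<1$). Suppose that $p$ has a neighborhood $B_0$ such that $PC(f)\cap B_0$ is contained in a closed analytic subset $A_0\subset B_0$ of dimension at most $1$. Then every connected component of the basin of the cycle of $p$ is diffeomorphic to $\mathbb R^4$.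
\end{theorem}

\subsection{The model in dimension one, and what changes in dimension two}

In dimension one the analogous statement has a short proof, and it is the proof we want to imitate. Let $g$ be a rational map of degree $\ge2$ with finite postcritical set. Every Fatou component of $g$ lies in the basin of a superattracting cycle. Let $p$ be a point of this cycle, of period $\ell$, and let $B$ be a small round disc about $p$ with $g^\ell(B)\subset B$ and $PC(g)\cap B\subset\{p\}$. If $W$ is a component of $g^{-k}(B)$, then $g^k:W\setminus g^{-k}(p)\to B\setminus\{p\}$ is a finite connected covering of a punctured disc. Hence $W$ contains exactly one point over $p$ and is itself a disc. A Fatou component is an increasing union of such discs, so it is simply connected.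

In dimension two $B$ becomes a ball and $\{p\}$ becomes a curve through $p$; for PCF maps, by Theorem~\ref{thm:structure}, the curve is even singular at $p$. Coverings of $B$ minus a curve are in general not classified by an integer, and the one-dimensional argument stops. What survives is a consequence of it: in dimension one the function $|g^k-p|^2$ on $W$ (in a local coordinate at $p$) has no critical points except over $p$.

\begin{example}[the idea on a cusp]\label{ex:cusp}
On the plane $\{x+y+z=0\}\cong\mathbb C^2$ let $g=(e_2,e_3)$, $e_2=xy+yz+zx$, $e_3=xyz$. This map is the quotient by the symmetric group $S_3$. Its critical set is the union of the mirrors $x=y$, $y=z$, $z=x$. On the mirror $(\tau,\tau,-2\tau)$ we have $g=(-3\tau^2,-2\tau^3)$, so the critical values form the cusp $4a^3+27b^2=0$. Off the cusp $g$ is a connected Galois covering with group $S_3$, so the fundamental group of the complement is not abelian. Nevertheless the function $\rho=|e_2|^2+|e_3|^2$, the pull-back by $g$ of $r(a,b)=|a|^2+|b|^2$, is easy to understand. At a point off the mirrors $g$ is a local biholomorphism and $dr\ne0$ at the image, so $d\rho\neq0$. At a point $(\tau,\tau,-2\tau)$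 with $\tau\ne0$ the derivative of $g$ has rank one, but its image is spanned by $(-6\tau,-6\tau^2)$, the tangent of the cusp, and along the cusp $r=9|\tau|^4+4|\tau|^6$ strictly increases with $|\tau|$, with nonzero derivative. So again $d\rho\ne0$; the other mirrors are treated in the same way. The origin is the only critical point of $\rho$, and the flow of $-\nabla\rho$ pushes each set $\{\rho\le R\}$ into a small ball about the origin, whatever the shape of $\{\rho\leq R\}$ is.
\end{example}

This is the whole mechanism of Theorem~\ref{thm:semilocal}. Over a smooth point of a branch curve the derivative may lose rank, but its image keeps the direction tangent to the branch curve (Lemma~\ref{lem:normalform}), and a curve through $p$ leaves $p$ transversally to small spheres. The hypothesis on $PC(f)$ cannot simply be dropped.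

\begin{example}[an attracting basin with nontrivial homology]\label{ex:notpcf}
Let $|c|>2$, $q(z)=z^2+c$ and $f[z:w:t]=[z^2+ct^2:w^2:t^2]$. Then $f^n[z:w:t]=[q_n(z,t):w^{2^n}:t^{2^n}]$ with $q_n(z,t)=t^{2^n}q^n(z/t)$. The point $p=[1:0:0]$ is fixed and attracting, and its basin $\mathcal B$ is the set where $|w|^{2^n}/|q_n(z,t)|\to0$ and $|t|^{2^n}/|q_n(z,t)|\to0$. It does not contain the fixed point $[0:1:0]$. If $[z:w:t]\in\mathcal B$, then $[z:sw:t]\in\mathcal B$ for $0\le s\le1$, so $\mathcal B$ deformation retracts onto $\mathcal B\cap\{w=0\}\cong\mathbb P^1\setminus K$, where $K$ is the set of $z\in\mathbb C$ with bounded $q$-orbit. For $|z|\ge|c|$ we have $|q(z)|\ge|z|^2-|c|\ge(|c|-1)|z|$, so such $z$ escape to infinity. Hence $K\subset q^{-1}(\{|z|<|c|\})$. As the critical value $c$ of $q$ is not in the open disc $\{|z|<|c|\}$, the preimage of this disc consists of two disjoint topological discs exchanged by $z\mapsto-z$, and both meet $K$, since $K=-K$ is nonempty. A loop in $\mathbb C\setminus K$ around the part of $K$ in one disc has winding number $1$ about a point of $K$ in that disc and $0$ about a point of $K$ in the other, so it is not a boundary in $\mathbb P^1\setminus K$.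 Thus $H_1(\mathcal B;\mathbb Z)\ne0$. A Fatou component that meets $\mathcal B$ is contained in $\mathcal B$, since by the identity theorem every locally uniform limit of iterates on it is the constant $p$. So $\mathcal B$ is a union of Fatou components, and $H_1(U(f);\mathbb Z)\ne0$.

Here $PC(f)$ contains the lines $\{z=q^n(0)t\}$, $n\ge1$. They are pairwise distinct because $|q^n(0)|$ is strictly increasing in $n$, and since $q^n(0)\to\infty$, they converge to the line $\{t=0\}$ through $p$. So infinitely many of them meet any given compact neighborhood of $p$. As the irreducible components of an analytic set form a locally finite family, $PC(f)$ is not contained near $p$ in an analytic subset of dimension at most $1$.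
\end{example}

\subsection{Plan}

Section~\ref{sec:tools} contains two tools: a normality criterion for lifts through iterates, and the normal form of $f^n$ over a smooth piece of branch curve. Section~\ref{sec:topology} proves Theorem~\ref{thm:semilocal}. It remains to show that, for PCF $f$, each Fatou component falls into the basin of a periodic point whose return map has nilpotent derivative. Section~\ref{sec:limits} shows that limits of iterates take values in $A=PC(f)$, and that constant limits are singular points of $A$. Section~\ref{sec:alongA} studies the dynamics along $A$, where one-dimensional theory applies, and deduces that at a periodic point on $A$ the derivative of the return map is nilpotent or has an expanding direction. Section~\ref{sec:classification} combines these facts, and Section~\ref{sec:end} finishes the proofs of Theorems~\ref{thm:main} and~\ref{thm:structure}.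

\section{Two tools}\label{sec:tools}

\subsection{Conventions}

Throughout, $f$ is a holomorphic endomorphism of $\mathbb P^2$ of degree $d\ge2$, $\pi:\mathbb C^3\setminus0\to\mathbb P^2$ is the projection, and $\Phi$ is a homogeneous polynomial lift of $f$, so $\pi\circ\Phi=f\circ\pi$ and $\Phi^{-1}(0)=\{0\}$. The unit disc is $\Delta$, and $\Delta^*=\Delta\setminus\{0\}$. Distances and diameters in $\mathbb P^2$ refer to a fixed metric. Since $\mathbb P^2$ is compact, a family of maps into $\mathbb P^2$ is normal if and only if it is equicontinuous.

The map $f$ is finite, open and surjective, and each fiber has $d^2$ points counted with local degree. The local degree of $f^n$ at $x$ is the product of the local degrees of $f$ at $f^i(x)$, $0\le i<n$; a local degree is $1$ exactly at noncritical points. The critical locus $C(f)$ is the curve of degree $3(d-1)$ defined by the Jacobian determinant of $\Phi$. The critical values of $f^n$ are the points of $f^n(C(f^n))$. By the chain rule and surjectivity, for $n\ge1$,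
\begin{equation}\label{eq:crit}
C(f^n)=\bigcup_{0\le j<n}f^{-j}(C(f)),\qquad f^n(C(f^n))=\bigcup_{1\le i\le n}f^i(C(f))\subset PC(f).
\end{equation}

We call an open set $D\subset\mathbb P^2$ \emph{small} if it is relatively compact in an affine chart. Then there are a compact set $K\subset\mathbb C^3\setminus0$ and a holomorphic section $\sigma:D\to K$ of $\pi$. All coordinate balls and bidiscs below are small.

\emph{The Fatou set is totally invariant.} If $\{f^n\}$ is normal near $f(x)$, it is normal near $x$. Conversely, let $x\in U(f)$ and $\varepsilon>0$. By equicontinuity there is an open $V\ni x$ with $\mathrm{diam}\,f^{n+1}(V)<\varepsilon$ for all $n\ge0$. Then $f(V)$ is an open neighborhood of $f(x)$ with $\mathrm{diam}\,f^n(f(V))<\varepsilon$ for all $n\ge0$. This holds at all points near $x$, so $\{f^n\}$ is equicontinuous near $f(x)$. Thus $f^{-1}(U(f))=U(f)$. If $\Omega$ is a Fatou component and $\Omega'$ the one containing $f(\Omega)$, then $\Omega$ is a component of $f^{-1}(\Omega')$. So $f:\Omega\to\Omega'$ is proper, and being open it is onto: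
\begin{equation}\label{eq:components}
f(\Omega)\text{ is a Fatou component, and }f:\Omega\to f(\Omega)\text{ is proper.}
\end{equation}

A \emph{limit function} on a Fatou component $\Omega$ is a locally uniform limit $h=\lim f^{n_j}|_\Omega$ with $n_j\to\infty$.

\subsection{Lifts through iterates are normal}

We shall take limits of three kinds of maps $g_j$ with $f^{n_j}\circ g_j$ under control: inverse branches of $f^{n_j}$, lifts of maps from a half-plane times a disc, and parametrizations of components of $f^{-n_j}(D)$. One lemma covers all of them. The reason is that $d^{-n}\log|\Phi^n|$ differs from $\log|\cdot|$ by an error that is bounded independently of $n$.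

\begin{lemma}\label{lem:normal}
Let $M$ be a simply connected (connected) complex manifold and $K\subset\mathbb C^3\setminus0$ compact. The family of all holomorphic maps $g:M\to\mathbb P^2$ for which there are $n\ge0$ and a holomorphic map $\sigma:M\to K$ with $f^n\circ g=\pi\circ\sigma$ is normal.
\end{lemma}

\begin{proof}
By homogeneity and compactness of the unit sphere there is a constant $c_0$ with $\bigl|\log|\Phi(z)|-d\log|z|\bigr|\le c_0$ for all $z\ne0$. Applying this to $\Phi^{i-1}(z)$, dividing by $d^{i}$ and summing over $1\le i\le n$ gives
\begin{equation}\label{eq:green}
\bigl|d^{-n}\log|\Phi^n(z)|-\log|z|\bigr|\le c_0\sum_{i\ge1}d^{-i}\le c_0\qquad(z\ne0,\ n\ge0).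
\end{equation}

Let $g,n,\sigma$ be as in the statement. The set $\{(x,\zeta):x\in M,\ \pi(\zeta)=g(x),\ \Phi^n(\zeta)=\sigma(x)\}$ is a $d^n$-sheeted covering of $M$. Indeed, if $\zeta_0$ is a local lift of $g$, then $\Phi^n(\zeta_0)$ and $\sigma$ both lift $f^n\circ g$, so $\Phi^n(\zeta_0)=e\,\sigma$ with $e$ holomorphic and nonvanishing. For $\zeta=c\,\zeta_0$ the condition becomes $c^{d^n}=1/e$. Since $M$ is simply connected, there is a global holomorphic lift $\tilde g:M\to\mathbb C^3\setminus0$ of $g$ with $\Phi^n\circ\tilde g=\sigma$. By \eqref{eq:green}, $\bigl|\log|\tilde g|\bigr|\le\max_K\bigl|\log|\cdot|\bigr|+c_0$. So all maps $\tilde g$ take values in one compact subset of $\mathbb C^3\setminus0$. By Montel's theorem every sequence of them has a locally uniformly convergent subsequence, with limit in the same compact set, and we project by $\pi$.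
\end{proof}

\subsection{Iterates over a smooth branch curve}

\begin{lemma}\label{lem:normalform}
Let $n\ge0$, and let $D\subset\mathbb P^2$ be open with a biholomorphism $(u,v):D\to\Delta^2$ such that all critical values of $f^n$ in $D$ lie in $\{u=0\}$. Let $W$ be a component of $f^{-n}(D)$. Then there are $m\ge1$ and a biholomorphism $\chi:\Delta^2\to W$ such that, in the coordinates $(u,v)$, $f^n\circ\chi(s,t)=(s^m,t)$.

Consequently $W\cap f^{-n}(\{u=0\})=\chi(\{s=0\})$ is a smooth disc which $f^n$ maps biholomorphically onto $\{u=0\}$. If $x$ is a point of this disc, then the image of $D(f^n)_x$ contains the tangent line of $\{u=0\}$ at $f^n(x)$, the local degree of $f^n$ at $x$ is $m$, and $x\in C(f^n)$ if and only if $m\ge2$.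
\end{lemma}

\begin{proof}
The map $f^n:W\to D$ is proper with finite fibers. Let $W^*=W\setminus f^{-n}(\{u=0\})$. It is connected, being the complement of a proper analytic subset of the connected manifold $W$. The map $f^n:W^*\to\Delta^*\times\Delta$ is proper and locally biholomorphic, hence a finite connected covering. Since $\pi_1(\Delta^*\times\Delta)=\mathbb Z$, it is isomorphic to $(s,t)\mapsto(s^m,t)$ on $\Delta^*\times\Delta$ for some $m\ge1$. So there is a biholomorphism $\theta=(\theta_1,\theta_2):W^*\to\Delta^*\times\Delta$ with $(\theta_1^m,\theta_2)=f^n$. As $\theta$ is bounded, it extends holomorphically to $W$, and the relation $(\theta_1^m,\theta_2)=f^n$ persists. It shows that $\theta(W)\subset\Delta^2$, that $\theta^{-1}(\Delta^*\times\Delta)=W^*$, and that $\theta:W\to\Delta^2$ is proper with finite fibers. A holomorphic map with finite fibers between manifolds of equal dimension is open. So $\theta$ is open and closed, hence surjective. If $\theta(a)=\theta(b)$ with $a\ne b$, then the images of disjoint neighborhoods of $a$ and $b$ intersect in a nonempty open set, which contains points of $\Delta^*\times\Delta$. Such points have two preimages in $W^*$,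 contradicting the injectivity of $\theta$ on $W^*$. So $\theta$ is a bijective holomorphic map between manifolds of equal dimension, hence biholomorphic. Put $\chi=\theta^{-1}$. The remaining statements can be read off from $(s,t)\mapsto(s^m,t)$.
\end{proof}

\section{Basins as increasing unions of cells}\label{sec:topology}

In this section $f,p,B_0,A_0$ are as in Theorem~\ref{thm:semilocal}, and $\ell$ is the exact period of $p$. Nothing else is assumed about $f$.

\subsection{An adapted ball}

The spectral radius of $Df^\ell(p)$ is less than $1$. In a suitable basis the matrix of $Df^\ell(p)$ is upper triangular with off-diagonal entry as small as we like. So there are local coordinates $\varphi$ at $p$, $\varphi(p)=0$, in which $\|Df^\ell(p)\|<1$ for the Euclidean operator norm. Put $r=|\varphi|^2$ and $B=\{r<\varepsilon^2\}$. We choose $\varepsilon>0$ so small that $B$ is relatively compact in $B_0$ and in the domain of $\varphi$, and: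
\begin{enumerate}
\item[(a)] $f^\ell(B)\subset B$, and $f^{k\ell}\to p$ uniformly on $B$ as $k\to\infty$;
\item[(b)] $(A_0\cap B)\setminus\{p\}$ is empty or a smooth complex curve, and the restriction of $r$ to it has no critical point.
\end{enumerate}
For (a) choose $\lambda$ with $\|Df^\ell(p)\|<\lambda<1$; for small $\varepsilon$ we have $|\varphi\circ f^\ell|\le\lambda|\varphi|$ on $B$. For (b) we may assume $p\in A_0$. The germ of $A_0$ at $p$ has finitely many irreducible components, and curve germs have isolated singularities; so near $p$ the set $A_0\setminus\{p\}$ is empty or a smooth curve, without isolated points. Each one-dimensional irreducible germ has a parametrization $\gamma(\tau)=\tau^a g(\tau)$ with $a\ge1$ and $g(0)\ne0$. With $\varrho=|\tau|$,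
\[
\frac{\partial}{\partial\varrho}\,|\gamma|^2=\varrho^{2a-1}\bigl(2a|g(0)|^2+O(\varrho)\bigr)>0\qquad(\tau\ne0\text{ small}).
\]
Hence $dr$ does not vanish on the tangent lines of $A_0\setminus\{p\}$ near $p$.

For $k\ge0$ let $V_k=f^{-k}(B)$ and $\rho_k=r\circ f^k:V_k\to[0,\varepsilon^2)$. This function is smooth and proper, and $\rho_k^{-1}(0)=f^{-k}(p)$ is finite.

\begin{lemma}\label{lem:nocrit}
The function $\rho_k$ has no critical points outside $f^{-k}(p)$.
\end{lemma}

\begin{proof}
Let $x\in V_k$ and $y=f^k(x)\ne p$. By \eqref{eq:crit} the critical values of $f^k$ in $B$ lie in $PC(f)\cap B\subset A_0$. If $y\notin A_0$, then $f^k$ is a local biholomorphism at $x$; since $dr_y\ne0$, we get $d\rho_k(x)\ne0$. If $y\in A_0$, apply Lemma~\ref{lem:normalform} to a bidisc $D\subset B\setminus\{p\}$ centered at $y$ with coordinates such that $A_0\cap D=\{u=0\}$. The image of $D(f^k)_x$ contains the tangent line $T_yA_0$, on which $dr_y\ne0$ by (b). So $d\rho_k(x)=dr_y\circ D(f^k)_x\ne0$.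
\end{proof}

\subsection{Components of preimages of the ball}

A \emph{smooth closed ball} in a $4$-manifold is the image of the closed unit ball of $\mathbb R^4$ under a smooth embedding. At the points of $f^{-k}(p)$ the function $\rho_k$ may be degenerate, so Morse theory does not apply there. We only use that these points are isolated: a flow pushes everything into small balls around them, and connectedness forces a single ball.

\begin{lemma}\label{lem:cells}
Each component $W$ of $V_k$ contains exactly one point of $f^{-k}(p)$, and every compact subset of $W$ is contained in the interior of a smooth closed ball in $W$.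
\end{lemma}

\begin{proof}
Write $\rho=\rho_k|_W:W\to[0,\varepsilon^2)$; it is proper. The map $f^k:W\to B$ is proper and open, hence onto. Let $q_1,\dots,q_l$, $l\ge1$, be the points of $f^{-k}(p)\cap W$. Let $K\subset W$ be compact. Since $W$ is connected we may enlarge $K$ so that it is connected and contains all $q_i$.

Choose disjoint closed coordinate balls $Q_i\subset W$ around the $q_i$. As $\rho$ is proper with zero set $\{q_1,\dots,q_l\}$, there is $\delta\in(0,\varepsilon^2)$ with $\{\rho\le\delta\}\subset\bigcup_i\mathrm{int}\,Q_i$. Choose $\delta<R<R'<\varepsilon^2$ with $K\subset\{\rho<R\}$ and a smooth function $\kappa:\mathbb R\to[0,1]$ with support in $[\delta/2,R']$ and $\kappa=1$ on $[\delta,R]$. Fix a Riemannian metric on $W$. By Lemma~\ref{lem:nocrit} the vector field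
\[
X=-\kappa(\rho)\,\frac{\nabla\rho}{|\nabla\rho|^2}\quad\text{on }W\setminus\{q_1,\dots,q_l\},\qquad X(q_i)=0,
\]
is smooth on $W$, with compact support in $W\setminus\{q_1,\dots,q_l\}$. Along its flow $\dot\rho=-\kappa(\rho)$: the value of $\rho$ never increases, and it decreases at unit rate as long as it lies in $[\delta,R]$. So the time-$(R-\delta)$ map $\theta$ is a diffeomorphism of $W$ that fixes every $q_i$ and maps $\{\rho\le R\}$ into $\{\rho\le\delta\}$. The set $\theta(K)$ is connected, is contained in the disjoint union $\bigcup_i\mathrm{int}\,Q_i$, and contains all $q_i$. Hence $l=1$ and $K\subset\theta^{-1}(\mathrm{int}\,Q_1)$, where $\theta^{-1}(Q_1)$ is a smooth closed ball in $W$.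
\end{proof}

\subsection{Exhaustion by balls}

\begin{lemma}\label{lem:exhaust}
Let $\Omega\subset\mathbb P^2$ be a nonempty connected open set in which every compact subset lies in the interior of a smooth closed ball contained in $\Omega$. Then $\Omega$ is diffeomorphic to $\mathbb R^4$, and $H_k(\Omega;\mathbb Z)=0$ for $k\ge1$.
\end{lemma}

\begin{proof}
The second statement follows from the first (or directly: a singular cycle has compact support, so it lies in a ball in $\Omega$ and bounds there). For the first, an exhaustion of $\Omega$ by compact sets and the hypothesis give smooth closed balls $Q_1\subset\mathrm{int}\,Q_2\subset Q_2\subset\mathrm{int}\,Q_3\subset\cdots$ with union $\Omega$. Let $\mathbb B(i)$ and $\overline{\mathbb B}(i)$ be the open and closed balls of radius $i$ about $0$ in $\mathbb R^4$. We construct diffeomorphisms $H_i:Q_i\to\overline{\mathbb B}(i)$ with $H_{i+1}|_{Q_i}=H_i$, starting with any $H_1$. Given $H_i$, take a diffeomorphism $J:Q_{i+1}\to\overline{\mathbb B}(i+1)$, composed with a reflection if necessary so that the embedding $J\circ H_i^{-1}:\overline{\mathbb B}(i)\to\mathbb B(i+1)$ preserves orientation. We use the disc theorem of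 Palais and Cerf \cite[Ch.~8, Thm.~3.1]{Hirsch}: two orientation-preserving embeddings of a closed $n$-disc in a connected oriented $n$-manifold without boundary are related by a compactly supported diffeotopy of the manifold. Applied to $J\circ H_i^{-1}$ and the inclusion, it gives a compactly supported diffeomorphism $\Sigma$ of $\mathbb B(i+1)$ such that $\Sigma\circ J\circ H_i^{-1}$ is the inclusion. Extend $\Sigma$ by the identity to $\overline{\mathbb B}(i+1)$ and put $H_{i+1}=\Sigma\circ J$. The union of the $H_i$ is a bijection $\Omega\to\mathbb R^4$ that restricts to a diffeomorphism from each $\mathrm{int}\,Q_i$ onto $\mathbb B(i)$, so it is a diffeomorphism.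
\end{proof}

\subsection{Proof of Theorem~\ref{thm:semilocal}}

\begin{proposition}\label{prop:basin}
Let $\Omega$ be a component of the basin of the cycle of $p$, and let $B$ be the adapted ball chosen above.
\begin{enumerate}
\item[(i)] There is $i$ with $0\le i<\ell$ such that the open sets $f^{-(i+k\ell)}(B)$, $k\ge0$, increase with $k$ and cover $\Omega$. Each component of one of these sets that meets $\Omega$ is contained in $\Omega$.
\item[(ii)] There is exactly one point of $\Omega$ that is mapped into the cycle of $p$ by some iterate $f^m$, $m\ge0$.
\end{enumerate}
\end{proposition}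

\begin{proof}
(i) For $0\le i<\ell$ let $\mathcal B_i=\bigcup_{k\ge0}f^{-(i+k\ell)}(B)$. By (a) this union is increasing, and $\mathcal B_i$ is the set of $x$ with $f^{i+k\ell}(x)\to p$ as $k\to\infty$. The sets $\mathcal B_i$ are open and contained in the basin. They are pairwise disjoint: if $f^{i+k\ell}(x)\to p$ and $i<i'<\ell$, then $f^{i'+k\ell}(x)\to f^{i'-i}(p)\ne p$. They cover the basin, because an orbit converging to the cycle of $p$ enters $B$ at some time $n=i+k\ell$. As $\Omega$ is connected, it lies in one $\mathcal B_i$. Finally, a component of $f^{-(i+k\ell)}(B)$ is a connected subset of the basin, so it lies in $\Omega$ as soon as it meets $\Omega$.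

(ii) Existence: for large $k$ some component $W$ of $f^{-(i+k\ell)}(B)$ meets $\Omega$, so $W\subset\Omega$, and $W$ contains a point of $f^{-(i+k\ell)}(p)$ by Lemma~\ref{lem:cells}. Uniqueness: let $c_1,c_2\in\Omega$ be mapped into the cycle of $p$ by some iterates. For each of them the sequence $f^{i+k\ell}(c_j)$, $k\ge0$, is eventually constant and converges to $p$, so it equals $p$ for all large $k$. A path in $\Omega$ from $c_1$ to $c_2$ is compact, so for large $k$ it lies in $f^{-(i+k\ell)}(B)$, hence in one component $W$ of it. By Lemma~\ref{lem:cells}, $c_1=c_2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:semilocal}]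
Let $\Omega$ be a component of the basin and $K\subset\Omega$ compact; enlarge $K$ so that it is connected and nonempty. By Proposition~\ref{prop:basin}(i), $K$ lies in $f^{-(i+k\ell)}(B)$ for some $k$, hence in one component $W$ of it, and $W\subset\Omega$. By Lemma~\ref{lem:cells}, $K$ lies in the interior of a smooth closed ball in $W\subset\Omega$. Lemma~\ref{lem:exhaust} applies.
\end{proof}

\section{Limit functions of postcritically finite maps}\label{sec:limits}

From now on $f$ is PCF and $A=PC(f)$. The set $A$ is algebraic and a nonempty countable union of curves, so it is a proper subset of $\mathbb P^2$ without isolated points: it has pure dimension $1$. Let $S=\mathrm{Sing}(A)$, a finite set. We have $f(A)\subset A$, and $PC(f^N)=A$ for all $N\ge1$ by \eqref{eq:crit}. Each irreducible component of $A$ is mapped onto an irreducible curve in $A$, that is, onto a component of $A$; as there are finitely many, each is eventually periodic. By \eqref{eq:crit}, $f^n:\mathbb P^2\setminus f^{-n}(A)\to\mathbb P^2\setminus A$ is proper and locally biholomorphic, so it is a finite covering.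

A \emph{chart at} $y\in A\setminus S$ is a small open set $D\ni y$ with a biholomorphism $(u,v):D\to\Delta^2$, $y=(0,0)$, $A\cap D=\{u=0\}$. Lemma~\ref{lem:normalform} applies to it for every iterate $f^n$. Several times we use the following:
\begin{equation}\label{eq:irred}
\parbox{0.85\textwidth}{a nonempty closed analytic subset of pure dimension one in a connected smooth curve is the whole curve.}
\end{equation}
For instance, if $A_1$ is the irreducible component of $A$ through $y$, then $A\cap D\subset A_1$.

\subsection{Limits take values in \texorpdfstring{$A$}{A}}

If a limit function reached a point off $A$, inverse branches there would converge too, and some $f^{m_j}$ with $m_j\to\infty$ would converge to the identity on an open set. Normality of inverse branches then spreads this convergence over all of $\mathbb P^2\setminus A$, and this is impossible because $f$ is not injective there.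

\begin{proposition}\label{prop:valuesinA}
If $h$ is a limit function on a Fatou component $\Omega$, then $h(\Omega)\subset A$.
\end{proposition}

\begin{proof}
Let $h=\lim f^{n_j}$ and suppose that $y_0=h(x_0)\notin A$.

\emph{Step 1: some $f^{m_j}$ with $m_j\to\infty$ converge to the identity near $y_0$.} Let $D\ni y_0$ be a coordinate ball relatively compact in $\mathbb P^2\setminus A$. For large $j$ let $g_j$ be the inverse branch of $f^{n_j}$ on $D$ with $g_j(f^{n_j}(x_0))=x_0$. By Lemma~\ref{lem:normal} (with a section of $\pi$ over $D$ as $\sigma$) we may assume, after passing to a subsequence, that $g_j\to g$, and then $g(y_0)=x_0$. Choose a neighborhood $D'$ of $y_0$ with $g(D')\Subset\Omega$. Letting $j\to\infty$ in $f^{n_j}\circ g_j=\mathrm{id}$ gives $h\circ g=\mathrm{id}$ on $D'$. Since $g_j(y_0)\to x_0$, we have $y_0=f^{n_j}(g_j(y_0))\in f^{n_j}(\Omega)$ for large $j$. So $y_0\in U(f)$, and $f^{n_j}(\Omega)\subset\Omega'$ for large $j$, where $\Omega'$ is the Fatou component of $y_0$. Shrink $D'$ so that $D'\Subset\Omega'$.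

Pass to a subsequence of $(n_j)$ such that $m_j=n_{j+1}-n_j\to\infty$. By normality on $\Omega'$, $f^{m_j}\to\psi$ on $\Omega'$ along a subsequence of indices $j$. On $g(D')$ the maps $f^{n_j}$ converge uniformly to $h$, and $h(g(D'))=D'\Subset\Omega'$. So $f^{n_{j+1}}=f^{m_j}\circ f^{n_j}$ gives $h=\psi\circ h$ on $g(D')$, that is, $\psi=\mathrm{id}$ on $D'$. We keep only the indices of this subsequence.

\emph{Step 2: $f^{m_j}\to\mathrm{id}$ locally uniformly on $\mathbb P^2\setminus A$.} Let $Z$ be the set of $z\in\mathbb P^2\setminus A$ near which $f^{m_j}\to\mathrm{id}$ uniformly. It is open, and it contains $y_0$. As $\mathbb P^2\setminus A$ is connected, it suffices to show that $Z$ is closed in it. Let $z\in\overline Z\setminus A$, let $D\Subset\mathbb P^2\setminus A$ be a coordinate ball of radius $\varrho$ centered at $z$, and let $w\in Z\cap D$. For large $j$ let $g_j$ be the inverse branch of $f^{m_j}$ on $D$ with $g_j(f^{m_j}(w))=w$. These maps form a normal family by Lemma~\ref{lem:normal}. Any limit $g$ satisfies $g(w)=w$, and letting $j\to\infty$ in $f^{m_j}\circ g_j=\mathrm{id}$ near $w$, where $f^{m_j}\to\mathrm{id}$, gives $g=\mathrm{id}$ near $w$. Hence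 $g=\mathrm{id}$ on $D$ by the identity theorem, and so $g_j\to\mathrm{id}$ locally uniformly on $D$. We use the coordinates of $D$ centered at $z$. For large $j$ the map $g_j$ sends the concentric closed ball of radius $3\varrho/4$ into $D$, and the supremum $\eta_j$ of $|g_j-\mathrm{id}|$ over this ball is less than $\varrho/4$. For $|x|\le\varrho/2$ the map $x'\mapsto x+x'-g_j(x')$ sends the closed ball of radius $3\varrho/4$ into itself. By Brouwer's theorem it has a fixed point $x'$, and then $g_j(x')=x$. So $f^{m_j}(x)=x'$ and $|f^{m_j}(x)-x|=|x'-g_j(x')|\le\eta_j\to0$. Thus $z\in Z$.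

\emph{Step 3: contradiction.} Let $y\notin A$. Since $y$ is not a critical value of $f$, it has $d^2\ge4$ distinct preimages, and they are not in $A$ because $f(A)\subset A$. Let $x_1\ne x_2$ be two of them. Then $f^{m_j}(x_1)=f^{m_j}(x_2)$ as soon as $m_j\ge1$, whereas $f^{m_j}(x_1)\to x_1$ and $f^{m_j}(x_2)\to x_2$ by Step 2.
\end{proof}

\subsection{Constant limits are singular points of \texorpdfstring{$A$}{A}}

Near a smooth point $y_0$ of $A$ we cannot use inverse branches, but we can lift the universal covering of $D\setminus A\cong\Delta^*\times\Delta$. The radial direction may be compressed more and more in the limit; the direction along $A$ is not, and this contradicts constancy.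

\begin{proposition}\label{prop:constant}
A constant limit function has its value in $S$.
\end{proposition}

\begin{proof}
Let $h=\lim f^{n_j}$ be constant on $\Omega$ with value $y_0$. By Proposition~\ref{prop:valuesinA}, $y_0\in A$. Suppose $y_0\notin S$ and take a chart $D$ at $y_0=(0,0)$. The set $\bigcup_nf^{-n}(A)$ is a countable union of curves, so we can choose $x_0\in\Omega$ outside it. For large $j$ we have $f^{n_j}(x_0)=(u_j,t_j)\in D$ with $u_j\ne0$ and $(u_j,t_j)\to(0,0)$. Put $R_j=-\log|u_j|\to\infty$ and $e^{i\theta_j}=u_j/|u_j|$, let $\mathbb H=\{\mathrm{Re}\,\zeta<0\}$, and define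
\[
\psi_j:\mathbb H\times\Delta\to D\setminus A,\qquad\psi_j(\zeta,t)=(e^{i\theta_j}e^{R_j\zeta},t),\qquad\text{so that }\psi_j(-1,t_j)=f^{n_j}(x_0).
\]
As $\mathbb H\times\Delta$ is simply connected, $\psi_j$ lifts through the covering $f^{n_j}$ over $\mathbb P^2\setminus A$ to a holomorphic map $k_j:\mathbb H\times\Delta\to\mathbb P^2$ with $f^{n_j}\circ k_j=\psi_j$ and $k_j(-1,t_j)=x_0$. By Lemma~\ref{lem:normal}, with $\sigma\circ\psi_j$ for a section $\sigma$ over $D$, we may assume $k_j\to k$, and then $k(-1,0)=x_0\in\Omega$. For $(\zeta,t)$ near $(-1,0)$ the points $k_j(\zeta,t)$ converge to $k(\zeta,t)\in\Omega$, while $\psi_j(\zeta,t)\to(0,t)$ because $R_j\to\infty$ and $\mathrm{Re}\,\zeta<0$. So $h(k(\zeta,t))=(0,t)$, and $h$ is not constant, a contradiction.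
\end{proof}

\section{Dynamics along the postcritical curve}\label{sec:alongA}

\subsection{Periodic components of \texorpdfstring{$A$}{A}}

On a periodic component of $A$ a suitable iterate of $f$ induces, after normalization, a one-dimensional map. If this map is rational, Lemma~\ref{lem:normalform} shows that it is again postcritically finite. We then use the following facts of one-dimensional dynamics (Fatou, Sullivan; see \cite{Milnor}): \emph{for a rational map of degree $\ge2$ with finite postcritical set, every periodic point is superattracting or repelling, and every Fatou component lies in the basin of a superattracting cycle.}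

Let $A_1$ be an irreducible component of $A$ with $F(A_1)=A_1$, where $F=f^N$. Let $\nu:E\to A_1$ be the normalization, a compact Riemann surface, and $\tilde F:E\to E$ the lift of $F|_{A_1}$, so $\nu\circ\tilde F=F\circ\nu$.

\begin{proposition}\label{prop:onedim}
We have $\deg\tilde F=d^N\ge2$, and $E$ has genus $0$ or $1$. Every fixed point of an iterate of $\tilde F$ is superattracting or repelling. If the iterates of $\tilde F$ are equicontinuous on a nonempty open set $O\subset E$, then $E\cong\mathbb P^1$ and $O$ lies in the union of the basins of superattracting cycles of $\tilde F$.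
\end{proposition}

\begin{proof}
Let $L=\nu^*\mathcal O(1)$; then $\deg L>0$, and $\tilde F^*L=\nu^*F^*\mathcal O(1)\cong L^{d^N}$, so $\deg\tilde F=d^N$. The Riemann--Hurwitz formula gives $2g(E)-2\ge d^N(2g(E)-2)$, so $g(E)\le1$.

If $g(E)=1$, then $\tilde F$ is unramified and is induced by an affine map $\zeta\mapsto\alpha\zeta+\beta$ with $|\alpha|^2=d^N>1$. So all periodic points are repelling. In the flat metric $\tilde F$ multiplies small distances by $|\alpha|>1$, so the iterates are nowhere equicontinuous.

Let $g(E)=0$. \emph{Claim: the critical values of $\tilde F^k$, $k\ge1$, lie in the finite set $\nu^{-1}(S)$.} Then $\tilde F$ has a finite postcritical set and the quoted facts apply. Let $e\in E$ with $y=\nu(\tilde F^k(e))\in A\setminus S$ and $x=\nu(e)$, so $F^k(x)=y$. Take a chart $D$ at $y$ and the component $W$ of $f^{-kN}(D)$ containing $x$. By Lemma~\ref{lem:normalform}, $W\cap f^{-kN}(A)$ is a smooth disc that $F^k$ maps biholomorphically onto $A\cap D$. It contains the set $A_1\cap W$, which is nonempty, closed analytic and of pure dimension one; by \eqref{eq:irred} the two sets are equal. So $A_1$ is smooth at $x$ and $F^k|_{A_1}$ is a local isomorphism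 at $x$ onto a neighborhood of $y$ in $A$. As $A$ is smooth at $y$, it coincides with $A_1$ there, and $\nu$ is a local isomorphism at $e$ and at $\tilde F^k(e)$. Hence $\tilde F^k$ is a local isomorphism at $e$, which proves the claim.
\end{proof}

\subsection{Branches at a fixed point}

Let $F=f^N$ fix $p\in A$. The \emph{branches} of $A$ at $p$ are its irreducible germs at $p$. Since $F$ is finite, it maps a parametrized branch to the image of a nonconstant parametrization, which is an irreducible one-dimensional germ contained in $A$. So $F$ maps branches to branches. If a branch $\beta$ is fixed, the irreducible component $A_1$ of $A$ containing $\beta$ satisfies $F(A_1)=A_1$, because the irreducible curves $F(A_1)$ and $A_1$ share the germ $\beta$. The branch $\beta$ corresponds to a fixed point $e\in\nu^{-1}(p)$ of $\tilde F$ on the normalization of $A_1$; let $\mu$ be its multiplier. By Proposition~\ref{prop:onedim}, $\mu=0$ or $|\mu|>1$. We call $\mu$ the \emph{multiplier of} $\beta$. In coordinates at $p=0$ and a local coordinate $\tau$ at $e$, $\beta$ is parametrized by $\gamma(\tau)=\tau^a(c+O(\tau))$ with $c\ne0$. Comparing the coefficients of $\tau^a$ in $F(\gamma(\tau))=\gamma(\mu\tau+O(\tau^2))$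 gives
\begin{equation}\label{eq:eigen}
DF(p)\,c=\mu^a c.
\end{equation}

So a repelling branch forces an expanding eigenvalue of $DF(p)$, and a superattracting branch forces the eigenvalue $0$. In the latter case the other eigenvalue $\lambda$ could a priori be anything; for the local model $F(x,y)=(x^2,\lambda y)$ the branch $\{y=0\}$ of $\{xy=0\}$ is fixed with multiplier $0$. There, however, $\{x=0\}$ is a second fixed branch, with multiplier $\lambda$, so Proposition~\ref{prop:onedim} does not allow $0<|\lambda|\le1$. In general we argue as follows. If $\lambda\ne0$, then $F$ pulls a superattracting branch back to itself with multiplicity one (Lemma~\ref{lem:pullback}); if the branch is critical, this contradicts the ramification seen in Lemma~\ref{lem:normalform}. If all fixed branches are superattracting, such a critical branch can always be found.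

A \emph{reduced equation} of a curve germ is a generator of its ideal in $\mathcal O_p$, that is, a squarefree germ $w$ defining it. By ``unit'' we denote nonvanishing holomorphic germs, not necessarily the same at each occurrence. We need that a reduced equation stays reduced at nearby points:
\begin{equation}\label{eq:reduced}
\parbox{0.85\textwidth}{if $w$ is squarefree and $w(p)=0$, then $dw\ne0$ at all points of $\{w=0\}\setminus\{p\}$ close to $p$. Hence, if $\{w=0\}=\{s=0\}$ near such a point, where $s$ is part of a coordinate system, then $w=\text{unit}\cdot s$ there.}
\end{equation}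
To prove this, we may multiply $w$ by a unit and choose coordinates so that $w$ is a Weierstrass polynomial in a coordinate $y$. Suppose that an irreducible Weierstrass factor $g$ of $w=gh$ divides $\partial_yw=h\,\partial_yg+g\,\partial_yh$. Since $g\nmid h$, it divides $\partial_yg$, a nonzero polynomial in $y$ of smaller degree; this contradicts the uniqueness of Weierstrass division. So $w$ and $\partial_yw$ have no common factor, hence no common zero near $p$ other than possibly $p$. For the last statement, $w=\alpha s$ for some holomorphic $\alpha$, and $dw=\alpha\,ds$ on $\{s=0\}$, so $\alpha\ne0$ there.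

For a nonzero germ $w$, let $\mathrm{ord}\,w$ be the degree of its lowest-order nonzero homogeneous part, the \emph{initial form}. Orders add under multiplication, and a germ is a unit if and only if its order is $0$.

\begin{lemma}\label{lem:pullback}
Let $\beta$ be a fixed branch with multiplier $\mu=0$, and let $w$ be a reduced equation of $\beta$. If $DF(p)$ is not nilpotent, then $w\circ F=\text{unit}\cdot w$.
\end{lemma}

\begin{proof}
After a linear change of coordinates $(x,y)$ we have $c=(1,0)$. By \eqref{eq:eigen}, $DF(p)c=0$, so $F=(\kappa y+O(2),\lambda y+O(2))$, and $\lambda\ne0$ because $DF(p)$ is not nilpotent. Let $q=\mathrm{ord}\,w$, and let $w_q$ be the initial form of $w$. Since $w$ is irreducible, $w_q$ is a power of a linear form, up to a constant. From $0=w(\gamma(\tau))=\tau^{aq}(w_q(c)+O(\tau))$ we get $w_q(c)=0$, so $w_q=\mathrm{const}\cdot y^q$. Hence the initial form of $w\circ F$ is $w_q(\kappa y,\lambda y)=\mathrm{const}\cdot\lambda^qy^q\ne0$, and $\mathrm{ord}(w\circ F)=q$. As $F(\beta)\subset\beta$, the germ $w\circ F$ vanishes on $\beta$, so $w\circ F=\alpha w$. Comparing orders, $\mathrm{ord}\,\alpha=0$.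
\end{proof}

\subsection{Periodic points on \texorpdfstring{$A$}{A}}

\begin{proposition}\label{prop:fixed}
\begin{enumerate}
\item[(a)] If $p\in A$ is fixed by $F=f^N$, then $DF(p)$ is nilpotent or has an eigenvalue of modulus $>1$.
\item[(b)] Let $A_1$ be an irreducible component of $A$ with $F(A_1)=A_1\subset C(F)$, $F=f^N$, and let $\nu:E\to A_1$ and $\tilde F$ be as above. If $e\in E$ is a superattracting fixed point of $\tilde F$, then $DF(\nu(e))$ is nilpotent.
\end{enumerate}
\end{proposition}

\begin{proof}
In both parts, near $p$ (where $p=\nu(e)$ in part (b)) the set $A\setminus\{p\}$ is smooth, and $F(x)\ne p$ for $x\ne p$ since $F$ is finite. We prove (b) first.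

(b) Let $\beta$ be the branch of $A_1$ at $p=\nu(e)$ corresponding to $e$, and let $w$ be a reduced equation of $\beta$. The branch $\beta$ is fixed with multiplier $0$. Suppose that $DF(p)$ is not nilpotent. By Lemma~\ref{lem:pullback}, $w\circ F=\text{unit}\cdot w$ near $p$. Take $x\in\beta\setminus\{p\}$ close to $p$. Then $F(x)\in\beta\setminus\{p\}\subset A\setminus S$. Apply Lemma~\ref{lem:normalform} to a small chart $D$ at $F(x)$: near $x$ there are coordinates $(s,t)$ in which $F=(s^m,t)$, and $m\ge2$ because $x\in A_1\subset C(F)$. Near $F(x)$ we have $\beta=A=\{u=0\}$, so $w=\text{unit}\cdot u$ by \eqref{eq:reduced}, and $w\circ F=\text{unit}\cdot s^m$ near $x$. On the other hand, near $x$ the curve $\beta$ is contained in $F^{-1}(A)=\{s=0\}$, so $\beta=\{s=0\}$ by \eqref{eq:irred}, and $w=\text{unit}\cdot s$ by \eqref{eq:reduced}. We conclude that $\text{unit}\cdot s^m=\text{unit}\cdot s$ with $m\ge2$, a contradiction.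

(a) The conclusion holds for $F$ if it holds for an iterate. Since $F$ acts on the finite nonempty set of branches of $A$ at $p$, we may replace $F$ by an iterate such that all periodic branches are fixed; there is at least one. If a fixed branch has multiplier $\mu$ with $|\mu|>1$, then $DF(p)$ has the eigenvalue $\mu^a$ by \eqref{eq:eigen}, of modulus $>1$. Otherwise all fixed branches have multiplier $0$. Suppose in this case that $DF(p)$ is not nilpotent. We look for a critical branch to which the argument of (b) applies.

By Lemma~\ref{lem:pullback}, $F^{-1}(\beta)=\beta$ as germs at $p$ for every fixed branch $\beta$. Every branch $\beta'$ satisfies $F^j(\beta')=\beta$ for some $j$ and some fixed $\beta$, so $\beta'\subset F^{-j}(\beta)=\beta$. Hence every branch is fixed. Let $w$ be the product of the reduced equations of the branches. It is a reduced equation of $A$ at $p$, and $w\circ F=\text{unit}\cdot w$. In particular $F^{-1}(A)=A$ as germs at $p$. By \eqref{eq:eigen} with $\mu=0$ we have $\det DF(p)=0$, so the curve $C(F)$ passes through $p$. As $F(C(F))\subset A$, the germ of $C(F)$ at $p$ lies in $F^{-1}(A)=A$. Take $x\ne p$ close to $p$ on $C(F)$. Then $x\in A$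 and $F(x)\in A\setminus S$. By Lemma~\ref{lem:normalform}, near $x$ there are coordinates with $F=(s^m,t)$, $m\ge2$, and $F^{-1}(A)=\{s=0\}$. As $A\subset F^{-1}(A)$, we get $A=\{s=0\}$ near $x$ by \eqref{eq:irred}. By \eqref{eq:reduced}, $w=\text{unit}\cdot u$ near $F(x)$ and $w=\text{unit}\cdot s$ near $x$. So $\text{unit}\cdot s^m=w\circ F=\text{unit}\cdot w=\text{unit}\cdot s$, a contradiction.
\end{proof}

\subsection{An expanding direction excludes convergence on open sets}

\begin{lemma}\label{lem:noconv}
Let $F=f^N$ fix $p$, and suppose that $DF(p)$ has an eigenvalue of modulus $>1$. Then there is no nonempty open set $\Omega$ on which $F^k\to p$ locally uniformly.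
\end{lemma}

\begin{proof}
Suppose that $\Omega$ is such a set, and let $B'$ be a small ball at $p$ in some coordinates. Replacing $\Omega$ by $F^{k_0}(V)$ with a ball $V\Subset\Omega$ and $k_0$ large (recall that $F$ is open), we may assume that $F^k(\Omega)\subset B'$ for all $k\ge0$ and that $F^k\to p$ uniformly on $\Omega$. By the Cauchy estimates $DF^k\to0$ at every point of $\Omega$.

If both eigenvalues of $DF(p)$ have modulus $>1$, then $|\det DF|\ge\varrho>1$ on $B'$ for $B'$ small, so $|\det DF^k|\ge\varrho^k$ on $\Omega$, a contradiction. Otherwise the eigenvalues satisfy $|\lambda_1|\le1<|\lambda_2|$, and we may take coordinates with $DF(p)=\mathrm{diag}(\lambda_1,\lambda_2)$. Choose $\eta>0$ with $4\eta<|\lambda_2|-1$ and $B'$ so small that the entries of $DF(q)-DF(p)$ have modulus $\le\eta$ for $q\in B'$. If $|v_1|\le|v_2|$, then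
\[
|(DF(q)v)_2|\ge(|\lambda_2|-2\eta)|v_2|\ge(1+2\eta)|v_2|\ge|(DF(q)v)_1|.
\]
So the cone $\{|v_1|\le|v_2|\}$ is preserved, and on it $|v_2|$ grows at each step by a factor at least $|\lambda_2|-2\eta>1$. This again contradicts $DF^k\to0$.
\end{proof}

\section{Every Fatou component falls into a superattracting basin}\label{sec:classification}

\begin{proposition}\label{prop:classification}
Let $\Omega$ be a Fatou component of the PCF map $f$. There are $n\ge0$, $N\ge1$ and $p=f^N(p)\in A$ with $Df^N(p)=0$ such that $p\in U(f)$, $f^n(\Omega)$ is contained in the Fatou component $\Omega_p$ containing $p$, and $f^{kN}\to p$ locally uniformly on $\Omega_p$ as $k\to\infty$.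
\end{proposition}

We first reduce the statement to finding a suitable $p$. Suppose that $F=f^N$ fixes $p\in A$ and that $DF(p)$ is nilpotent. After doubling $N$ we have $DF(p)=0$. Then a small ball $B\ni p$ satisfies $F(B)\subset B$, and $F^k\to p$ uniformly on $B$. So $B\subset U(f)$, and by normality and the identity theorem $F^k\to p$ locally uniformly on the Fatou component $\Omega_p\supset B$. If some $f^n(\Omega)$ meets $B$, then $f^n(\Omega)\subset\Omega_p$. Hence
\begin{equation}\label{eq:suffices}
\text{it suffices to find such a $p$ for which some $f^n(\Omega)$ meets $B$.}
\end{equation}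

If some limit function on $\Omega$ is nonconstant, it has values in a periodic component $A_1$ of $A$, up to applying an iterate of $f$. We show that $A_1$ is critical and that the one-dimensional dynamics on $A_1$ leads to a superattracting fixed point; Proposition~\ref{prop:fixed}(b) applies there. If all limit functions are constant, the orbits converge to a cycle in $S$, and Proposition~\ref{prop:fixed}(a) applies.

\subsection{Case (i): there is a nonconstant limit function \texorpdfstring{$h=\lim f^{n_j}$}{h} on \texorpdfstring{$\Omega$}{Omega}}

\emph{Step 1: reduction to a periodic component.} By Proposition~\ref{prop:valuesinA}, $h(\Omega)\subset A$. As $\Omega$ is connected and $h$ holomorphic, $h(\Omega)$ lies in one irreducible component of $A$. Replacing $h$ by $f^m\circ h=\lim f^{n_j+m}$, which is nonconstant since $f^m$ is finite, we may assume that this component $A_1$ is periodic; let $f^N(A_1)=A_1$.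

\medskip
\emph{Step 2: the ramification tends to infinity.} As $h(\Omega)$ is infinite, we can choose $x_0\in\Omega$ with $y_0=h(x_0)\in A_1\setminus S$. Take a chart $D$ at $y_0=(0,0)$; then $A\cap D\subset A_1$. For large $j$ let $W_j$ be the component of $f^{-n_j}(D)$ containing $x_0$, and let $\chi_j:\Delta^2\to W_j$ be as in Lemma~\ref{lem:normalform}:
\[
f^{n_j}\circ\chi_j(s,t)=(s^{m_j},t),\qquad x_0=\chi_j(s_j,t_j).
\]
We claim that $m_j\to\infty$. Otherwise $m_j$ has a constant value $m$ along a subsequence. Since $(s_j^m,t_j)=f^{n_j}(x_0)\to(0,0)$, we have $(s_j,t_j)\to(0,0)$. By Lemma~\ref{lem:normal} we may assume $\chi_j\to\chi$, so $\chi(0,0)=x_0$ and $h(\chi(s,t))=(s^m,t)$ near $(0,0)$. This contradicts $h(\Omega)\subset A$.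

\medskip
\emph{Step 3: $A_1\subset C(f^N)$.} Let $j$ be large. The disc $\chi_j(\{s=0\})$ lies in an irreducible component $\Gamma_0$ of the curve $f^{-n_j}(A)$. Put $\Gamma_i=f^i(\Gamma_0)$. The irreducible curve $\Gamma_{n_j}$ contains $A\cap D$, so $\Gamma_{n_j}=A_1$. All but finitely many points $x\in\Gamma_0$ satisfy $f^i(x)\notin C(f)$ for every $i<n_j$ with $\Gamma_i\not\subset C(f)$; choose such an $x$ in $\chi_j(\{s=0\})$. Then $m_j$, the local degree of $f^{n_j}$ at $x$, is the product over $i<n_j$ of the local degrees of $f$ at $f^i(x)$. These are $1$ if $\Gamma_i\not\subset C(f)$ and at most $d^2$ otherwise.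

Suppose that no curve in the cycle of $A_1$ lies in $C(f)$. If no $\Gamma_i$ with $i<n_j$ lies in $C(f)$, then $m_j=1$. Otherwise let $i_0$ be the first such index. For $i_0<i\le n_j$ we have $\Gamma_i\subset f^{i-i_0}(C(f))\subset A$, so $\Gamma_i$ is an irreducible component of $A$. A component not in the cycle of $A_1$ occurs at most once among these $\Gamma_i$: if it occurred twice it would be periodic, and its cycle would contain $\Gamma_{n_j}=A_1$. So at most $1+b$ indices $i<n_j$ satisfy $\Gamma_i\subset C(f)$, where $b$ is the number of irreducible components of $A$. In all cases $m_j\le d^{2(1+b)}$, a bound independent of $j$, in contradiction to Step 2. Hence $f^i(A_1)\subset C(f)$ for some $0\le i<N$, and $A_1\subset C(f^N)$ by \eqref{eq:crit}.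

\medskip
\emph{Step 4: passing to the dynamics on $A_1$.} Let $F=f^N$, and let $\nu:E\to A_1$ and $\tilde F$ be as in Section~\ref{sec:alongA}. All maps $F^m\circ h=\lim_jf^{n_j+mN}$ are limits of iterates, so $\{F^m\circ h\}_{m\ge0}$ is equicontinuous on $\Omega$. Take a holomorphic disc in $\Omega$ through $x_0$ on which $h$ is nonconstant, so small that $h$ maps it into $A_1\setminus S$. Over $A_1\setminus S$ the map $\nu$ is an isomorphism, so $\nu^{-1}\circ h$ is a nonconstant holomorphic map from this disc to $E$. Shrinking the disc around a point where the derivative of this map does not vanish, we obtain $\delta:\Delta\to\Omega$ such that $\tilde h=\nu^{-1}\circ h\circ\delta:\Delta\to E$ is injective. The maps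
\[
\nu\circ\tilde F^m\circ\tilde h=F^m\circ h\circ\delta\qquad(m\ge0)
\]
are equicontinuous. To remove $\nu$, note that for every $\epsilon>0$ there is $\eta>0$ such that connected sets $Q\subset E$ with $\mathrm{diam}\,\nu(Q)<\eta$ have diameter $<\epsilon$. Otherwise a Hausdorff limit of closures of connected sets would be a connected set of diameter $\ge\epsilon$ contained in a fiber of $\nu$, but fibers are finite. Applying this to the images of small discs, we see that the maps $\tilde F^m\circ\tilde h$ are equicontinuous. So the iterates of $\tilde F$ are equicontinuous on the open set $\tilde h(\Delta)$.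

By Proposition~\ref{prop:onedim}, $\tilde h(\Delta)$ lies in the union of basins of superattracting cycles. Replacing $F$ by an iterate and $N$ accordingly, we find $x_1\in\delta(\Delta)$ and a superattracting fixed point $e$ of $\tilde F$ with $F^k(h(x_1))\to p:=\nu(e)$. The inclusion $A_1\subset C(F)$ persists, so $DF(p)$ is nilpotent by Proposition~\ref{prop:fixed}(b). Double $N$ and take $B$ as in \eqref{eq:suffices}. Some $F^k(h(x_1))$ lies in $B$, hence $f^{kN+n_j}(x_1)\in B$ for large $j$. By \eqref{eq:suffices} we are done in Case (i).

\subsection{Case (ii): all limit functions on \texorpdfstring{$\Omega$}{Omega} are constant}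

By Proposition~\ref{prop:constant} their values are in $S$. Let $x_0\in\Omega$, and let $L$ be its $\omega$-limit set. By normality each point of $L$ is the value of a limit function, so $L\subset S$ is finite; moreover $f(L)=L$, as for every $\omega$-limit set in a compact space. So $F=f^N$ is the identity on $L$ for some $N\ge1$. Choose pairwise disjoint compact neighborhoods $V_q$ of the points $q\in L$, and neighborhoods $V_q'\subset V_q$ of $q$ with $F(V_q')\subset V_q$. For large $k$ we have $F^k(x_0)\in\bigcup_qV_q'$. If $F^k(x_0)\in V_q'$ for such a $k$, then $F^{k+1}(x_0)\in V_q$, hence in $V_q'$. So the orbit stays in one $V_p'$, and $F^k(x_0)\to p\in S$. Every limit of a subsequence of $(F^k)$ on $\Omega$ is constant, and by evaluation at $x_0$ it is $p$; so $F^k\to p$ locally uniformly on $\Omega$. By Lemma~\ref{lem:noconv}, $DF(p)$ has no eigenvalue of modulus $>1$, so it is nilpotent by Proposition~\ref{prop:fixed}(a). With $N$ doubled and $B$ as in \eqref{eq:suffices}, $F^k(x_0)\in B$ for large $k$. This completes the proof of Proposition~\ref{prop:classification}.\qed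

\begin{remark}
The conclusion of Proposition~\ref{prop:classification} implies that all limit functions are constant, so in hindsight Case (i) never occurs.
\end{remark}

\section{Proofs of Theorems \ref{thm:main} and \ref{thm:structure}}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\Omega$ be a Fatou component of $f$, and take $n,N,p$ from Proposition~\ref{prop:classification}. If $\ell$ is the exact period of $p$, then $(Df^\ell(p))^{N/\ell}=Df^N(p)=0$, so both multipliers of $p$ are $0$ and $p$ is attracting. The basin of the cycle of $p$ is open and contained in $U(f)$, because each of its points is mapped by some iterate into a small ball at $p$ contained in both $U(f)$ and the basin, and $U(f)$ is totally invariant. Since $f^{n+kN}\to p$ on $\Omega$, the component $\Omega$ of $U(f)$ is contained in this basin. Hence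
\begin{equation}\label{eq:iscomponent}
\Omega\text{ is a connected component of the basin of the cycle of }p.
\end{equation}
The hypothesis of Theorem~\ref{thm:semilocal} holds with any small ball $B_0$ at $p$ and $A_0=A\cap B_0$, because $f$ is PCF. So $\Omega$ is diffeomorphic to $\mathbb R^4$. Finally $H_k(U(f);\mathbb Z)=\bigoplus_\Omega H_k(\Omega;\mathbb Z)=0$ for $k\ge1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
(1) Let $p'\in P$ lie in the Fatou component $\Omega$, and take $n,N,p$ from Proposition~\ref{prop:classification}. The orbit of $p'$ is periodic and converges to the cycle of $p$, so $p'$ belongs to that cycle. The eigenvalues of the derivative of the return map are the same along a cycle. So if $f^{N'}(p')=p'$, then $Df^{N'}(p')$ is nilpotent. It follows that $f^{kN'}\to p'$ near $p'$ as $k\to\infty$, hence on $\Omega$: the constant $p'$ is a limit function there, and $p'\in S$ by Proposition~\ref{prop:constant}. So $P\subset S$ is finite. The last statement of (1) is contained in Proposition~\ref{prop:classification}, since the point $p$ given there is periodic and lies in $U(f)$, that is, $p\in P$.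

(2) Let $\Omega$ be a Fatou component and $p$ as in \eqref{eq:iscomponent}. If $c\in\Omega$ and $f^m(c)\in P$, then the orbit of $f^m(c)$ is periodic and converges to the cycle of $p$, so $f^m(c)$ is in this cycle; conversely the cycle is contained in $P$. So the points of $\Omega\cap\bigcup_mf^{-m}(P)$ are the points of $\Omega$ that are mapped into the cycle of $p$ by some iterate. By Proposition~\ref{prop:basin}(ii) there is exactly one.

(3) The first two statements are \eqref{eq:components}; put $\Omega'=f(\Omega)$. As $f(P)\subset P$, the point $f(c(\Omega))\in\Omega'$ belongs to $\bigcup_mf^{-m}(P)$, so it is $c(\Omega')$ by (2). Every preimage of $c(\Omega')$ in $\Omega$ is in $\bigcup_mf^{-m}(P)$, so it equals $c(\Omega)$. The degree of the proper map $f:\Omega\to\Omega'$ is the sum of the local degrees over the fiber of $c(\Omega')$, that is, the local degree at $c(\Omega)$.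
\end{proof}

\begin{thebibliography}{9}

\bibitem{HR}
Suzanne Lynch Hruska and Roland K.W. Roeder, \emph{Topology of Fatou components for endomorphisms of $\mathbb{CP}^k$: Linking with the Green's Current}, arXiv:0810.1673 (2008).

\bibitem{Hirsch}
Hirsch, \emph{Differential Topology}.

\bibitem{Milnor}
Milnor, \emph{Dynamics in One Complex Variable}.

\end{thebibliography}

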